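# Products of double Schur polynomials under join and meet of partitions

## 1. The expected inequality $s_\lambda s_\mu\le s_{\lambda\vee\mu}\,s_{\lambda\wedge\mu}$ and its smallest cases

Fix a positive integer $k$ and write $\mathbf x_k=(x_1,\dots,x_k)$, $\mathbf y=(y_1,y_2,\dots)$. For partitions $\lambda,\mu$ the join and the meet are taken part by part:
$$(\lambda\vee\mu)_i=\max\{\lambda_i,\mu_i\},\qquad (\lambda\wedge\mu)_i=\min\{\lambda_i,\mu_i\}.$$
A theorem of Lam–Postnikov–Pylyavskyy says that $s_{\lambda\vee\mu}(\mathbf x)s_{\lambda\wedge\mu}(\mathbf x)-s_\lambda(\mathbf x)s_\mu(\mathbf x)$ is always Schur positive. Does this survive when Schur polynomials are replaced by double Schur polynomials, and positivity by its equivariant version? This is a problem in Peter L. Guo, Mingyang Kang, Jiaji Liu, "A Lam–Postnikov–Pylyavskyy inequality for hybrid Grothendieck polynomials", arXiv:2607.03116 (2026). The first guess is: yes. We make it precise and then test it.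

**Definition (double Schubert polynomials).** Let $\partial_if=\frac{f-s_if}{x_i-x_{i+1}}$, acting on the $\mathbf x$ variables. For the longest $w_0\in S_n$ put $\mathfrak S_{w_0}(\mathbf x;\mathbf y)=\prod_{i+j\le n}(x_i-y_j)$. If $w\neq w_0$, put $\mathfrak S_w=\partial_i\mathfrak S_{ws_i}$ for any $i$ with $w(i)<w(i+1)$ (it is a textbook fact that the choice of $i$ does not matter).

**Definition (double Schur polynomials).** The Lehmer code of $w$ is $c_i(w)=\#\{j>i:w(j)<w(i)\}$, and $w$ is $k$-Grassmannian if $w(i)<w(i+1)$ for all $i\ne k$. For a partition $\lambda$ with at most $k$ parts let $w$ be the $k$-Grassmannian permutation whose code has nonzero entries forming $\lambda$. Then $s_\lambda(\mathbf x_k;\mathbf y):=\mathfrak S_w(\mathbf x;\mathbf y)$. Equivalently,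
$$s_\lambda(\mathbf x_k;\mathbf y)=\sum_T\prod_{(i,j)\in\lambda}\bigl(x_{T(i,j)}-y_{T(i,j)+j-i}\bigr),$$
summed over semistandard tableaux $T$ of shape $\lambda$ with entries in $\{1,\dots,k\}$. In particular $s_\emptyset=1$, and $\mathbf y=\mathbf 0$ gives the Schur polynomial.

**Definition (equivariant Schur positivity).** Let $\alpha_i=y_{i+1}-y_i$. Write $f\le_s^{\rm equiv}g$ if
$$g-f\in\sum_\nu\mathbb R_{\ge0}[\alpha_1,\alpha_2,\dots]\cdot s_\nu(\mathbf x_k;\mathbf y),$$
where $\nu$ ranges over partitions with at most $k$ parts.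

For $k=1$ we have $s_{(n)}=(x-y_1)\cdots(x-y_n)$, and
$$s_{(1)}^2=(x-y_1)\bigl[(x-y_2)+(y_2-y_1)\bigr]=s_{(2)}+\alpha_1s_{(1)}.$$
So coefficients in $\alpha$ are unavoidable even for a square. Graham's positivity theorem says that every product $s_\lambda s_\mu$ is positive in this sense.

**First tests.** If $\lambda\subseteq\mu$ or $\mu\subseteq\lambda$, then $\{\lambda\vee\mu,\lambda\wedge\mu\}=\{\lambda,\mu\}$ and the two sides agree. This settles $k=1$. The first incomparable pair is $\lambda=(2)$, $\mu=(1,1)$ with $k=2$, where $\lambda\vee\mu=(2,1)$ and $\lambda\wedge\mu=(1)$. The tableau formula gives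
$$s_{1}=(x_1-y_1)+(x_2-y_2),\qquad s_{11}=(x_1-y_1)(x_2-y_1),$$
$$s_{2}=(x_1-y_1)(x_1-y_2)+(x_1-y_1)(x_2-y_3)+(x_2-y_2)(x_2-y_3),$$
$$s_{21}=s_{11}\bigl[(x_1-y_2)+(x_2-y_3)\bigr],\qquad s_{22}=s_{11}(x_1-y_2)(x_2-y_2).$$
Expand $\bigl[(x_1-y_2)+(x_2-y_3)\bigr]\bigl[(x_1-y_1)+(x_2-y_2)\bigr]$ into four products. Three of them are the three terms of $s_2$, and the remaining one is $(x_1-y_2)(x_2-y_2)$. Hence
$$s_{21}s_1-s_2s_{11}=s_{22}.$$
The guess passes, with a difference that is a single double Schur polynomial.

## 2. Bialternants, Plücker relations, and what goes wrong at $k=3$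

The last identity has three products in it and looks like a Plücker relation. We explain why.

**Partitions as $k$-sets.** A partition $\lambda$ with at most $k$ parts corresponds to
$$I=\{I_1>\dots>I_k\}\subset\{1,2,\dots\},\qquad I_a=\lambda_a+k+1-a.$$
Put $|I|=\sum_{i\in I}i-\binom{k+1}2$, so $|I|=|\lambda|$, and write $s_I=s_\lambda(\mathbf x_k;\mathbf y)$. If $\mu$ corresponds to $J$, then $\lambda\vee\mu$ and $\lambda\wedge\mu$ correspond to $I\vee J=\{\max(I_a,J_a)\}$ and $I\wedge J=\{\min(I_a,J_a)\}$. As multisets, $I\uplus J=(I\vee J)\uplus(I\wedge J)$.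

Put $I_{>c}=\{i\in I:i>c\}$. Write $I\ge J$ if $I_a\ge J_a$ for all $a$; equivalently, $\#I_{>c}\ge\#J_{>c}$ for all $c\ge0$. Each $i\in I$ is counted in $\#I_{>c}$ for $c=0,\dots,i-1$, so
$$\sum_{c\ge0}\#I_{>c}=\sum_{i\in I}i .\tag{1}$$
Therefore $I\ge J$ implies $|I|\ge|J|$, with equality only if $I=J$.

Write $(x|y)^n=\prod_{s\le n}(x-y_s)$.

**Proposition 1 (bialternant formula).**
$$s_\lambda(\mathbf x_k;\mathbf y)=\frac{\det\big((x_a|y)^{\lambda_b+k-b}\big)_{a,b}}{\prod_{a<b}(x_a-x_b)} .\tag{2}$$

**Step 1: permutations with weakly decreasing code.** This step computes the polynomials from which $\mathfrak S_w$ will be obtained. We claim: if $v\in S_n$ has weakly decreasing code $\mu$, then $\mathfrak S_v=\prod_i(x_i|y)^{\mu_i}$. We use descending induction on length. For $v=w_0$ the code is $(n-1,n-2,\dots,0)$ and the claim is the definition. Let $v\ne w_0$ and let $i$ be minimal with $v(i)<v(i+1)$. Everything to the right of position $i+1$ that is smaller than $v(i)$ is smaller than $v(i+1)$, so $\mu_i\le\mu_{i+1}$, hence $\mu_i=\mu_{i+1}$. Since $v(1)>\dots>v(i)$,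 also $\mu_1>\dots>\mu_i$. Interchanging the values in positions $i,i+1$ changes the code entries $(\mu_i,\mu_{i+1})$ into $(\mu_{i+1}+1,\mu_i)=(\mu_i+1,\mu_i)$. So $vs_i$ is longer by one, and its code is $\mu$ with $\mu_i$ raised by $1$, which is again weakly decreasing. By induction
$$\mathfrak S_{vs_i}=(x_i-y_{\mu_i+1})\prod_a(x_a|y)^{\mu_a}.$$
The product over $a$ is symmetric in $x_i,x_{i+1}$ because $\mu_i=\mu_{i+1}$, and $\partial_i(x_i-y_{\mu_i+1})=1$. So $\mathfrak S_v=\partial_i\mathfrak S_{vs_i}=\prod_a(x_a|y)^{\mu_a}$.

**Step 2: descending to the Grassmannian permutation.** Here we apply divided differences. Let $w$ be $k$-Grassmannian with code entries forming $\lambda$. Since $w(1)<\dots<w(k)$ and $w$ increases after position $k$, we have $c_i(w)=w(i)-i$ for $i\le k$, and the value in position $k+1-a$ has code entry $\lambda_a$. Sort $w(1),\dots,w(k)$ decreasingly to obtain $v$. Its $a$-th code entry is $\lambda_a+(k-a)$ for $a\le k$ and $0$ afterwards, so Step 1 gives $\mathfrak S_v=\prod_{a\le k}(x_a|y)^{\lambda_a+k-a}$. Going from $v$ back to $w$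 along a reduced word of the longest element $w_0^{(k)}$ of $S_k$, each step is allowed by the definition, so $\mathfrak S_w=\partial_{w_0^{(k)}}\mathfrak S_v$. The textbook formula
$$\partial_{w_0^{(k)}}f=\prod_{a<b}(x_a-x_b)^{-1}\sum_{u\in S_k}\mathrm{sgn}(u)\,uf$$
turns this into (2). $\square$

Since $\lambda_b+k-b=I_b-1$, formula (2) says: $s_I$ is the minor $p_I$, with columns $I_1>\dots>I_k$, of the matrix with $k$ rows and entries $(x_a|y)^{i-1}$, divided by one fixed Vandermonde product. So all Plücker relations hold for the $s_I$.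

**The whole case $k=2$.** Let $\lambda,\mu$ be incomparable, say $\lambda_1>\mu_1\ge\mu_2>\lambda_2$. Then $I=\{r_1,r_4\}$, $J=\{r_2,r_3\}$ with $r_1>r_2>r_3>r_4$, and $I\vee J=\{r_1,r_3\}$, $I\wedge J=\{r_2,r_4\}$. The relation $p_{r_1r_2}p_{r_3r_4}-p_{r_1r_3}p_{r_2r_4}+p_{r_1r_4}p_{r_2r_3}=0$ gives
$$s_{I\vee J}\,s_{I\wedge J}-s_Is_J=s_{\{r_1,r_2\}}s_{\{r_3,r_4\}},$$
which is positive by Graham's theorem. So for $k=2$ the guess is correct: one Plücker relation, one citation.

**Where this stops.** For $k=3$ take $I=\{r_1,r_2,r_6\}$ and $J=\{r_3,r_4,r_5\}$ with $r_1>\dots>r_6$. Then $I\vee J=\{r_1,r_2,r_5\}$ and $I\wedge J=\{r_3,r_4,r_6\}$. The Plücker relation with $(r_1,r_2)$ in one factor and $(r_3,r_4,r_5,r_6)$ to be distributed has four terms with alternating signs, and it reads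
$$s_{I\vee J}\,s_{I\wedge J}-s_Is_J\;=\;s_{\{r_1,r_2,r_4\}}s_{\{r_3,r_5,r_6\}}-s_{\{r_1,r_2,r_3\}}s_{\{r_4,r_5,r_6\}} .\tag{3}$$
The right side is a difference of two products. Graham's theorem applies to each of them and says nothing about the difference.

In the smallest instance, $r_i=7-i$, one can finish by hand. Multiplying a determinant $\det(f_b(x_a))$ by $\sum_ax_a$ gives the sum over $b$ of the determinants in which $f_b(x)$ is replaced by $xf_b(x)$; and $x(x|y)^{n}=(x|y)^{n+1}+y_{n+1}(x|y)^n$. Since $s_1=\sum_{a\le k}(x_a-y_a)$, formula (2) yields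
$$s_1s_I=\sum_b s_{(I\setminus I_b)\cup\{I_b+1\}}+\Bigl(\sum_{i\in I}y_i-\sum_{i\le k}y_i\Bigr)s_I,$$
where $b$ runs over the indices with $I_b+1\notin I$. For $I=\{6,5,3\}$, i.e. $\lambda=(3,3,2)$, equation (3) becomes
$$s_{331}s_{11}-s_{33}s_{111}=s_{332}s_1-s_{333}=s_{432}+\bigl[(y_6-y_1)+(y_5-y_2)\bigr]s_{332}.\tag{4}$$
The answer is positive, and its coefficients are sums of roots. So we look for positive pieces that are smaller than products.

## 3. Noncrossing matchings and the pieces $z_D$

**Definition (type, matching, compatibility).** For $k$-sets $I,J$ put $S=I\cap J$ and $R=I\triangle J$. The pair $(R,S)$ is the type of $(I,J)$; it carries the same information as the multiset $I\uplus J$. A noncrossing matching $D$ of $R$ is a partition of $R$ into arcs $(i,j)$, $i<j$, with no two arcs $(i,j),(i',j')$ satisfying $i<i'<j<j'$. It is compatible with $(I,J)$ if every arc joins an element of $I\setminus J$ to an element of $J\setminus I$.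

*Example.* Let $k=2$, $R=\{1,2,3,4\}$, $S=\emptyset$. The noncrossing matchings are $D_1=\{(1,2),(3,4)\}$ and $D_2=\{(1,4),(2,3)\}$. The pair $(\{4,1\},\{3,2\})$, i.e. $s_2s_{11}$, is compatible only with $D_1$. The pair $(\{4,3\},\{2,1\})$, i.e. $s_{22}s_\emptyset$, is compatible only with $D_2$. The pair $(\{4,2\},\{3,1\})$, i.e. $s_{21}s_1$, is compatible with both. Set $z_{D_1}=s_2s_{11}$ and $z_{D_2}=s_{22}$: each of the three products is the sum of $z_D$ over compatible $D$, by the identity of Section 1. The main result is that this happens always, with positive $z_D$.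

**Theorem A.** Fix disjoint $R,S$ with $|R|=2m$, $|S|=k-m$. There are nonzero homogeneous polynomials $z_D(\mathbf x_k;\mathbf y)$, one for each noncrossing matching $D$ of $R$, such that

1. $z_D=\sum_\nu c^D_\nu s_\nu(\mathbf x_k;\mathbf y)$, where each $c^D_\nu$ is a nonnegative integer combination of squarefree monomials in the roots $y_j-y_i=\alpha_i+\dots+\alpha_{j-1}$ $(i<j)$;
2. for all $(I,J)$ of type $(R,S)$: $\ s_Is_J=\sum_{D\text{ compatible with }(I,J)}z_D$.

**Theorem B.** $s_\lambda s_\mu\le_s^{\rm equiv}s_{\lambda\vee\mu}s_{\lambda\wedge\mu}$ for all $\lambda,\mu$ with at most $k$ parts. The difference has coefficients in $\mathbb Z_{\ge0}[\alpha]$, and is $0$ if and only if $\lambda\subseteq\mu$ or $\mu\subseteq\lambda$.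

**Theorem C.** If $I\uplus J=I'\uplus J'$ and every noncrossing matching compatible with $(I,J)$ is compatible with $(I',J')$, then $s_Is_J\le_s^{\rm equiv}s_{I'}s_{J'}$. In particular, among all pairs of given type $(R,S)$, $R=\{r_1>\dots>r_{2m}\}$, the product $s_{I^*}s_{J^*}$ with $I^*=S\cup\{r_1,r_3,\dots\}$, $J^*=S\cup\{r_2,r_4,\dots\}$ is the maximum.

So the guess is right. Setting $\mathbf y=\mathbf 0$ in Theorem B recovers the Lam–Postnikov–Pylyavskyy theorem in $k$ variables.

*Example (4), continued.* The noncrossing matchings of $\{1,\dots,6\}$ are $\{12,34,56\}$, $\{12,36,45\}$, $\{14,23,56\}$, $\{16,23,45\}$, $\{16,25,34\}$ (writing $ij$ for $(i,j)$). With $(\{6,5,1\},\{4,3,2\})$ only $\{12,36,45\}$ is compatible: the others contain $34$ or $23$ (both ends in $J$) or $16$ (both ends in $I$). With $(\{6,5,2\},\{4,3,1\})$ exactly $\{12,36,45\}$ and $\{16,23,45\}$ are compatible. So the left side of (4) is $z_D$ for $D=\{16,23,45\}$, and the right side of (4) is its expansion as in Theorem A(1).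

## 4. Walks: Theorem A implies Theorems B and C

**Proof of Theorem C.** The two pairs have the same type, so by Theorem A(2) the difference $s_{I'}s_{J'}-s_Is_J$ is the sum of those $z_D$ with $D$ compatible with $(I',J')$ and not with $(I,J)$. It is positive by Theorem A(1). For the second part, the elements of $R$ strictly inside an arc of a noncrossing matching are matched among themselves, so their number is even, and the two ends $r_p,r_q$ of the arc have $p,q$ of opposite parity. Hence every $D$ is compatible with $(I^*,J^*)$. $\square$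

**Proof of Theorem B.** Let $\lambda,\mu$ correspond to $I,J$. The pair $(I\vee J,I\wedge J)$ has the same type $(R,S)$ as $(I,J)$, and each $r\in R$ lies in exactly one of $I\vee J$ (call $r$ *max*) and $I\wedge J$ (call $r$ *min*). Let $\delta(c)=\#I_{>c}-\#J_{>c}$.

**Step 1: a criterion for max.** We express "max" through $\delta$. Let $r=I_a\in I\setminus J$. Then $J_a\neq r$, and $r$ is max iff $J_a<r$ iff $\#J_{>r}\le a-1=\#I_{>r}$. The same argument works for $J\setminus I$. So
$$r\in I\setminus J\text{ is max}\iff\delta(r)\ge0;\qquad r\in J\setminus I\text{ is max}\iff\delta(r)\le0.\tag{5}$$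

**Step 2: compatibility passes to $(I\vee J,I\wedge J)$.** This gives the inequality, by Theorem C. Let $D$ be compatible with $(I,J)$ and let $(p,q)$ be an arc, $p<q$. The elements of $R$ strictly between $p$ and $q$ are matched among themselves, so they contain equally many elements of $I\setminus J$ and $J\setminus I$; elements of $S$ do not affect $\delta$. Hence $\delta(p)-\delta(q)$ is the contribution of $q$ alone.

If $p\in I\setminus J$, $q\in J\setminus I$, then $\delta(p)=\delta(q)-1$. By (5), $p$ is max iff $\delta(q)\ge1$, and $q$ is max iff $\delta(q)\le0$.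

If $p\in J\setminus I$, $q\in I\setminus J$, then $\delta(p)=\delta(q)+1$. By (5), $p$ is max iff $\delta(q)\le-1$, and $q$ is max iff $\delta(q)\ge0$.

In both cases exactly one of $p,q$ is max. So $D$ is compatible with $(I\vee J,I\wedge J)$, and Theorem C gives the inequality. The coefficients of the difference lie in $\mathbb Z_{\ge0}[\alpha]$ by Theorem A(1).

**Step 3: strictness.** We show that the difference is nonzero for incomparable $\lambda,\mu$ (for comparable ones it is $0$). Read $R$ in decreasing order; an element of $I\setminus J$ is a step $+1$, an element of $J\setminus I$ a step $-1$. This is a walk from $0$ to $0$ whose value just before the step $r$ is $\delta(r)$. By (5), steps away from $0$ are max and steps toward $0$ are min. The walk takes both signs: if $I_a>J_a$, then with $c=J_a$ we have $\#I_{>c}\ge a>\#J_{>c}$, so $\delta(c)>0$; symmetrically $I_b<J_b$ gives a negative value. Cut the walk at its zeros into excursions. Two consecutive excursions have opposite signs. Let $r$ be the last element of the first and $r'$ the first element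 of the second. They are adjacent in $R$, they are steps in the same direction (both in $J\setminus I$ or both in $I\setminus J$), $r$ is min and $r'$ is max.

Match $r'$ with $r$. The remaining elements of $R$ are $m-1$ max and $m-1$ min ones, and repeatedly matching and removing two neighbors of different kind gives a noncrossing matching of them with arcs joining max to min. As $r,r'$ are adjacent in $R$, adding the arc $(r',r)$ creates no crossing. The resulting $D$ is compatible with $(I\vee J,I\wedge J)$ and not with $(I,J)$. So the difference is a sum of pieces $z_{D'}$ including $z_D$. Since $z_D\ne0$, some $c^D_\nu$ is a nonzero nonnegative combination of monomials in roots, and it is positive at any $y_1<y_2<\cdots$; at such points the corresponding coefficients of the other pieces are $\ge0$. Hence the difference is not $0$. $\square$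

In example (4) the steps for $6,5,4,3,2,1$ are $+,+,-,-,-,+$. The excursions are $6543$ and $21$, so $(r',r)=(2,3)$, and the rest is completed by $45$ and $16$: the matching found above.

It remains to prove Theorem A.

## 5. Schubert classes and double Schur polynomials

Fix $R,S$. The number $d=|I|+|J|$ is the same for all $(I,J)$ of type $(R,S)$. Fix $N\ge k+d$. Since $\lambda_1\le|\lambda|\le d$, all sets in such pairs lie in $[N]$.

**The Grassmannian.** Let $E=\mathbb C^N$ with basis $e_1,\dots,e_N$, $\mathfrak g=\mathfrak{gl}_N$, $T$ the diagonal torus, $F_{>c}=\mathrm{span}(e_{c+1},\dots,e_N)$, and $B$ the stabilizer of all $F_{>c}$: the lower triangular matrices. Let $\mathfrak b=\mathrm{Lie}\,B$ and $X=\mathrm{Gr}(k,E)$. Put $y_j:=-c_1^T(\mathbb Ce_j)$. The elementary matrix $E_{ij}$ $(e_j\mapsto e_i)$ then has weight $y_j-y_i$, a sum of $\alpha$'s when $i<j$. As a character of $T$ this weight is $t_i/t_j$.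

For $K\in\binom{[N]}k$ put $V_K=\mathrm{span}(e_j)_{j\in K}$ and
$$C_K=BV_K=\{V:\dim V\cap F_{>c}=\#K_{>c}\ \forall c\},\qquad X_K=\overline{C_K}=\{V:\dim V\cap F_{>c}\ge\#K_{>c}\ \forall c\}.$$
Textbook facts: the $C_K$ are all the $B$-orbits on $X$, $\operatorname{codim}X_K=|K|$, and $C_K\subset X_I\iff K\ge I$. Let $M_K=\mathrm{Hom}(V_K,V_{K^c})=T_{V_K}X$, with basis the $E_{ij}$, $i\notin K$, $j\in K$. Let $\mathfrak p_K$ (resp. $\mathfrak n_K$) be spanned by those with $i>j$ (resp. $i<j$). Then $M_K=\mathfrak p_K\oplus\mathfrak n_K$, $T_{V_K}C_K=\mathfrak p_K$, and $\dim\mathfrak n_K=|K|$, since $K_a$ has $K_a-1-(k-a)$ smaller elements outside $K$.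

*Example.* $N=4$, $K=\{2,4\}$: $\mathfrak n_K=\langle E_{12},E_{14},E_{34}\rangle$, $\mathfrak p_K=\langle E_{32}\rangle$, and $|K|=2+4-3=3$.

**Equivariant Chow rings.** For a smooth $T$-variety $Y$ we use $A_T^*(Y)$ with $\mathbb Q$-coefficients (Edidin–Graham, *Equivariant intersection theory*, Invent. Math. 1998); $A^*_T(\mathrm{pt})=\mathbb Q[y_1,\dots,y_N]$. We need the following.

- A closed $T$-stable subvariety $Z$ has a class $[Z]_Y$ of degree $\operatorname{codim}Z$. Flat pullback sends it to the class of the preimage.
- For a $T$-vector bundle $p:\mathcal V\to Y$, $p^*$ is an isomorphism, and pullback to the zero section is its inverse.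
- Let $Y'\subset Y$ be a smooth divisor cut out by a $T$-semi-invariant function $w$, with normal bundle trivial of weight $\chi$, and let $i:Y'\to Y$ be the inclusion. If $Z\not\subset Y'$, then $i^*[Z]_Y=[\operatorname{div}(w|_Z)]_{Y'}$. If $Z\subset Y'$, then $i^*[Z]_Y=\chi\,[Z]_{Y'}$ (self-intersection formula).
- $A_T^*(X)$ is free over $\mathbb Q[y_1,\dots,y_N]$ with basis $[X_K]$, and restriction to the fixed points $V_K$, written $f\mapsto f|_K$, is injective.

**Lemma 2.** Let $\pi:\mathbb Q[y_1,\dots,y_N][\mathbf x_k]^{S_k}\to A_T^*(X)$ send $\mathbf x_k$ to the Chern roots of the dual tautological bundle. Then $\pi(s_I)=[X_I]$ for $I\subset[N]$.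

**Step 1: localizing $s_I$.** We compare the two sides at fixed points. At $V_K$ the Chern roots are $y_j$, $j\in K$. In (2) the exponents are $I_b-1$, and at $x=y_\kappa$ the entry $(y_\kappa|y)^{l-1}$, $l\in I$, vanishes for $\kappa<l$. If $K\not\ge I$, some $c$ has $\#K_{>c}<\#I_{>c}$. The columns $l\in I_{>c}$ are supported in the rows $\kappa\in K_{>c}$, which are too few, so $s_I|_K=0$. For $K=I$ the matrix is triangular with diagonal entries $\prod_{i<j}(y_j-y_i)$, $j\in I$; dividing by the Vandermonde product leaves $s_I|_I=\prod_{j\in I,\,i\notin I,\,i<j}(y_j-y_i)$.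

**Step 2: localizing $[X_I]$.** If $K\not\ge I$, then $V_K\notin X_I$ and $[X_I]|_K=0$. Near $V_I$ the variety $X_I$ is the smooth orbit $C_I$, so $[X_I]|_I$ is the product of the weights of the normal space $\mathfrak n_I$, which is the product in Step 1.

**Step 3: uniqueness.** We show that agreement so far forces equality. Suppose $\Delta=\pi(s_I)-[X_I]\ne0$ and take $K$ minimal with $\Delta|_K\ne0$. Then $K\ge I$ and $K\ne I$. Let $j\in K$, $i\notin K$, $i<j$, and $K'=K\setminus j\cup i$. A $T$-stable line joins $V_K$ and $V_{K'}$, and the subtorus $\{t_i=t_j\}$ acts trivially on it. So after restriction to this subtorus, i.e. modulo $y_j-y_i$, the values of $\Delta$ at the two points agree: $\Delta|_K\equiv\Delta|_{K'}=0$, the last by minimality. There are $|K|$ such linear forms $y_j-y_i$, pairwise coprime, so $\Delta|_K$ is divisible by a product of degree $|K|>|I|=\deg\Delta$. Hence $\Delta|_K=0$, a contradiction. $\square$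

**Back to polynomials.** Let $f\in\mathbb Q[y_1,\dots,y_N][\mathbf x_k]^{S_k}$ be homogeneous of total degree $d$. The part of $s_\nu$ of highest degree in $\mathbf x$ is the Schur polynomial, so $f=\sum_{|\nu|\le d}c_\nu s_\nu$ for unique homogeneous $c_\nu\in\mathbb Q[y_1,\dots,y_N]$ of degree $d-|\nu|$. As $N\ge k+d$, all these $\nu$ correspond to subsets of $[N]$, so $\pi(f)=\sum c_\nu[X_\nu]$ determines the $c_\nu$. Conversely every class of degree $d$ in $A_T^*(X)$ is $\pi$ of a unique such $f$. So Theorem A may be proved in $A_T^*(X)$.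

## 6. Zooming in on the diagonal: from $X\times X$ to $TX$

We want to cut $[X_I][X_J]$ into pieces that depend only on the type. The product is the restriction of $[X_I\times X_J]$ to the diagonal, so we magnify a neighborhood of the diagonal.

*Toy case.* Let $k=1$, $N=2$, $X=\mathbb P^1$, $I=\{2\}$, $J=\{1\}$. In the coordinate $V=\langle e_2+xe_1\rangle$ we have $X_I=\{x=0\}$, $X_J=X$. Write the second point as $V'=\langle e_2+(x+s\Phi)e_1\rangle$. Then $X_I\times X_J$ is $\{x=0\}$ and $X_J\times X_I$ is $\{x+s\Phi=0\}$. For $s\neq0$ they differ. At $s=0$ both become $\{x=0\}$, the tangent space at $V_{\{2\}}$. In the limit only the type is left.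

**Step 1: the deformation.** This step constructs the space in which $s\to0$ makes sense. Let $\mathcal T=TX$ and let $\mathcal M\to\mathbb A^1$ be the deformation to the normal cone of the diagonal (Fulton, *Intersection Theory*, §5.1): the blow-up of $X\times X\times\mathbb A^1$ along $\mathrm{diag}\times0$, minus the strict transform of $X\times X\times0$. It is smooth, its fibre is $X\times X$ over $s\neq0$ and $\mathcal T$ over $s=0$, and $T$ acts, trivially on $s$. Let $U_K\subset X$ be the open set of graphs of $A\in M_K$. Over $U_K\times U_K$ the blow-up divides the difference of the two coordinates by $s$, so the chart is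
$$\{(A,\Phi,s)\}=M_K\times M_K\times\mathbb A^1 .$$
For $s\ne0$ the point $(A,\Phi,s)$ is $(V,V')=(\mathrm{graph}\,A,\ \mathrm{graph}(A+s\Phi))$. For $s=0$ it is $V=\mathrm{graph}\,A$ with the tangent vector $\varphi\in\mathrm{Hom}(V,E/V)$, $\varphi(v+Av)=\Phi v\bmod V$. These charts cover $\mathcal T$.

**Step 2: the limit cycle.** Let $\mathcal X=\mathcal X_{IJ}$ be the closure in $\mathcal M$ of $(X_I\times X_J)\times(\mathbb A^1\setminus0)$. It is irreducible and not contained in $\{s=0\}$. Let $\mathcal X_0$ be the Cartier divisor $s=0$ on $\mathcal X$ and $C_{IJ}=[\mathcal X_0]$ its cycle. All its components have codimension $|I|+|J|=d$ in $\mathcal T$.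

**Step 3: the class is preserved.** We show that, with $A_T^*(\mathcal T)=A_T^*(X)$,
$$[X_I]\,[X_J]=[C_{IJ}].\tag{6}$$
The closed embedding $X\times\mathbb A^1\to\mathcal M$ is the diagonal for $s\ne0$ and the zero section for $s=0$ (in charts, $\Phi=0$). Pull $[\mathcal X]$ back to $X\times\mathbb A^1$ and restrict to $s=1$ and to $s=0$; by homotopy invariance the two results agree in $A_T^*(X)$. At $s=1$ we may first restrict $[\mathcal X]$ to the fibre $X\times X$, getting $[X_I\times X_J]$, and then to the diagonal, getting $[X_I][X_J]$. At $s=0$ we first restrict to $\mathcal T$, getting $[\mathcal X_0]$, and then to the zero section, which is the identification $A_T^*(\mathcal T)=A_T^*(X)$. This is (6). $\square$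

The remaining questions: what are the components of $\mathcal X_0$, with which multiplicities, and are their classes positive?

## 7. Orbits of $B\ltimes\mathfrak b$ on $TX$ and noncrossing matchings

For $s\ne0$, $X_I\times X_J$ is stable under $B\times B$. As $s\to0$, the pairs $(b,b)$ and $(1,1+s\eta+\cdots)$ become the following symmetries of $\mathcal T$. Let $\Gamma=B\ltimes\mathfrak b$, where $B$ acts naturally on $\mathcal T$ and $\eta\in\mathfrak b$ acts by $(V,\varphi)\mapsto(V,\varphi+\eta_V)$, $\eta_V(v)=\eta v\bmod V$. The group $\Gamma$ is connected.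

For $K\in\binom{[N]}k$ let $\sigma$ be a set of arcs $(i,j)$ with pairwise disjoint ends, $i<j$, $i\notin K$, $j\in K$. Put
$$\varphi_\sigma=\sum_{(i,j)\in\sigma}E_{ij},\quad P_{K,\sigma}=(V_K,\varphi_\sigma),\quad O_{K,\sigma}=\Gamma P_{K,\sigma},\quad K_\sigma=(K\setminus\{\text{right ends}\})\cup\{\text{left ends}\},$$
and let $\mathrm{cr}(\sigma)$ be the number of crossing pairs of arcs.

**Lemma 3.** (a) The orbits $O_{K,\sigma}$ cover $\mathcal T$. (b) In the coordinates $(A,\Phi)$, $T_{P_{K,\sigma}}O_{K,\sigma}=\mathfrak p_K\oplus\bigl(\mathfrak p_K\oplus\langle E_{ab}:(a,b)\in c(\sigma)\rangle\bigr)$, where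
$$c(\sigma)=\bigcup_{(i,j)\in\sigma}\{(i',j):i\le i'<j,\ i'\notin K\}\cup\{(i,j''):i<j''\le j,\ j''\in K\}.\tag{7}$$
(c) $\operatorname{codim}O_{K,\sigma}=|K|+|K_\sigma|+\mathrm{cr}(\sigma)$.

*Example.* $N=4$, $K=\{3,4\}$, $|K|=4$. For $\sigma=\{(1,4),(2,3)\}$, $c(\sigma)$ consists of $(1,4),(2,4),(1,3)$ from the first arc and $(2,3)$ from the second, so the codimension is $2\cdot4-4=4$. For the crossing $\sigma=\{(1,3),(2,4)\}$ the arcs give $(1,3),(2,3)$ and $(2,4),(2,3)$, sharing a cell, so $|c(\sigma)|=3$ and the codimension is $5$. In both cases $K_\sigma=\{1,2\}$ and $|K|+|K_\sigma|=4$: a crossing costs one dimension.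

**Step (a): normal forms by elimination.** We bring a point to the form $P_{K,\sigma}$. Move $V$ to $V_K$ by $B$. Translation by $\eta\in\mathfrak b$ adds to $\varphi\in M_K$ the block of $\eta$ from $V_K$ to $V_{K^c}$, an arbitrary element of $\mathfrak p_K$; so only the class of $\varphi$ in $M_K/\mathfrak p_K\cong\mathfrak n_K$ matters. The block-diagonal lower triangular matrices on $V_K\oplus V_{K^c}$ lie in $B$ and fix $V_K$. On $\varphi$ they act by adding multiples of row $i$ to a row $i'>i$, adding multiples of column $j$ to a column $j''<j$, and rescaling. These operations preserve $\mathfrak p_K$, because they move $E_{ij}$ with $i>j$ to $E_{i'j}$ or $E_{ij''}$ with $i'>j$, $i>j''$.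

Take the largest nonzero column $j$ and its top nonzero entry $(i,j)$. Clear the rest of column $j$ by row operations, then the rest of row $i$ by column operations (the columns $>j$ are zero). Continue with the next largest nonzero column $j_2<j$ and its top nonzero entry $(i_2,j_2)$; here $i_2\neq i$ because row $i$ is zero outside column $j$. Earlier pivot rows and columns stay untouched: row $i$ has entry $0$ in column $j_2$, so no multiple of row $i_2$ is added to it; adding column $j_2$, whose entry in row $i$ is $0$, to other columns does not change row $i$; and row $i_2$ has entry $0$ in column $j$, so column $j$ does not change. The process ends with at most one nonzero entry in each row and column, all with $i<j$. The rows lie in $K^c$ and the columns in $K$, so these entries form a set of disjoint arcs, and rescaling by $T$ makes them all $1$.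

**Step (b): the tangent space.** We differentiate the action. For $\xi\in\mathfrak{gl}_N$ with blocks $\xi_{11},\xi_{12},\xi_{21},\xi_{22}$ relative to $V_K\oplus V_{K^c}$, apply $1+\varepsilon\xi$ to $v+Av$. The $V_K$-component is $v+\varepsilon(\xi_{11}+\xi_{12}A)v$, and the $V_{K^c}$-component is $Av+\varepsilon(\xi_{21}+\xi_{22}A)v$. So the vector field on $U_K$ is
$$\Theta_\xi(A)=\xi_{21}+\xi_{22}A-A\xi_{11}-A\xi_{12}A .$$
On $\mathcal T$, $\xi\in\mathfrak b$ acts by $\dot A=\Theta_\xi(A)$ and $\dot\Phi=$ the derivative of $\Theta_\xi$ at $A$ in direction $\Phi$. Translation by $\eta$ gives $\dot A=0$, $\dot\Phi=\Theta_\eta(A)$, because $\eta(v+Av)$ reduced modulo $V$ into $V_{K^c}$ is $(\eta_{21}+\eta_{22}A)v-A(\eta_{11}+\eta_{12}A)v$. At $A=0$, $\Phi=\varphi_\sigma$ we get $\dot A=\xi_{21}$, $\dot\Phi=\xi_{22}\varphi_\sigma-\varphi_\sigma\xi_{11}$ from $\xi$, and $\dot A=0$, $\dot\Phi=\eta_{21}$ from $\eta$. Here $\xi_{21},\eta_{21}$ range over $\mathfrak p_K$ independently of the lower triangular $\xi_{11},\xi_{22}$. For $(i,j)\in\sigma$ we have $E_{i'i}\varphi_\sigma=E_{i'j}$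 ($i'\ge i$, $i'\notin K$) and $\varphi_\sigma E_{jj''}=E_{ij''}$ ($j''\le j$, $j''\in K$); the other elementary matrices give $0$. Modulo $\mathfrak p_K$ these span exactly the cells in $c(\sigma)$.

**Step (c): counting cells.** An arc $(i,j)$ contributes the cell $(i,j)$ and one cell for each integer $t$ strictly between: $(t,j)$ if $t\notin K$, and $(i,t)$ if $t\in K$. That makes $j-i$ cells. A cell $(a,b)$ can come only from the arc with right end $b$ and from the arc with left end $a$. It comes from two distinct arcs $(i,b)$, $(a,j')$ iff $i<a<b<j'$, and every crossing pair has this form for exactly one cell. So $|c(\sigma)|=\sum_\sigma(j-i)-\mathrm{cr}(\sigma)$. The cells lie in $\mathfrak n_K$ and $\dim\mathfrak n_K=|K|$, so the codimension is $2|K|-|c(\sigma)|$, and $|K_\sigma|=|K|-\sum_\sigma(j-i)$ gives (c). $\square$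

**A semicontinuous invariant.** For $(V,\varphi)\in\mathcal T$ put
$$\rho_c(V,\varphi)=\dim(V\cap F_{>c})+\dim\ker\bigl(V\cap F_{>c}\xrightarrow{\ \varphi\ }E/(V+F_{>c})\bigr).$$
It is $\Gamma$-invariant: $B$ preserves $F_{>c}$, and translation by $\eta\in\mathfrak b$ does not change the map, as $\eta F_{>c}\subset F_{>c}$. At $P_{K,\sigma}$ the space $V_K\cap F_{>c}$ has basis $e_j$, $j\in K_{>c}$, and for $(i,j)\in\sigma$ the vector $e_j$ maps to $e_i$, which is nonzero in $E/(V_K+F_{>c})$ iff $i\le c$. So
$$\rho_c(P_{K,\sigma})=2\#K_{>c}-\#\{(i,j)\in\sigma:i\le c<j\}=\#K_{>c}+\#(K_\sigma)_{>c}.\tag{8}$$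

**Lemma 4.** On $\mathcal X_0$ we have $\rho_c\ge\#I_{>c}+\#J_{>c}$ for all $c$.

**Proof.** We realize $\rho_c$ as the limit of the Schubert conditions on $(V,V')$. Over a chart consider the subspaces
$$L=\{(v+Av,\ w+Aw+\Phi(v+sw)):v,w\in V_K\}\subset E\oplus E .$$
The $V_K$-components recover $v,w$, so they form a subbundle of rank $2k$. For $s\ne0$, if $(f_0,f_1)$ is the displayed vector, then $f_0+sf_1=(v+sw)+(A+s\Phi)(v+sw)$. Comparing dimensions, $L=\{(f_0,f_1):f_0\in V,\ f_0+sf_1\in V'\}$. The automorphism $(f_0,f_1)\mapsto(f_0,f_0+sf_1)$ preserves $F_{>c}\oplus F_{>c}$, so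
$$\dim L\cap(F_{>c}\oplus F_{>c})=\dim V\cap F_{>c}+\dim V'\cap F_{>c}.$$
For $s=0$, $L=\{(f_0,f_1):f_0\in V,\ f_1\bmod V=\varphi(f_0)\}$. A vector $f_0\in V\cap F_{>c}$ extends to an element of $L\cap(F_{>c}\oplus F_{>c})$ iff $\varphi(f_0)$ vanishes in $E/(V+F_{>c})$, and the possible $f_1$ then form a torsor under $V\cap F_{>c}$. So the dimension is $\rho_c$. This dimension is upper semicontinuous, and it is $\ge\#I_{>c}+\#J_{>c}$ on $\mathcal X\cap\{s\ne0\}$, which is dense in $\mathcal X$. Hence the bound holds on all of $\mathcal X$. $\square$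

**The candidates.** For a noncrossing matching $D$ of $R$ put $K_D=S\cup\{\text{right ends}\}$, $L_D=(K_D)_D=S\cup\{\text{left ends}\}$, $P_D=P_{K_D,D}$, $O_D=O_{K_D,D}$, $Z_D=\overline{O_D}$. The pair $(K_D,L_D)$ has type $(R,S)$ and $\mathrm{cr}(D)=0$, so $\operatorname{codim}Z_D=|K_D|+|L_D|=d$. The $Z_D$ depend only on $(R,S)$ and $N$, not on $(I,J)$. They are distinct: $O_D$ maps onto the $B$-orbit $C_{K_D}$ in $X$, so it determines $K_D$, hence the set of right ends, which determines a noncrossing matching (match each right end, from left to right, with the nearest free element to its left).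

**Lemma 5.** Every component of $\mathcal X_0$ is one of the $Z_D$.

**Proof.** We play the codimension of Lemma 3 against the bound of Lemma 4. Let $Q$ be a component. The finitely many $O_{K,\sigma}$ cover $\mathcal T$, so some $O=O_{K,\sigma}$ has $O\cap Q$ dense in $Q$. Then $Q\subset\overline O$ and
$$d=\operatorname{codim}Q\ge\operatorname{codim}O=|K|+|K_\sigma|+\mathrm{cr}(\sigma).$$
Lemma 4 at a point of $O\cap Q$, with (8) and the constancy of $\rho_c$ on $O$, gives $\#K_{>c}+\#(K_\sigma)_{>c}\ge\#I_{>c}+\#J_{>c}$ for all $c\ge0$. Summing over $c$ with (1), $|K|+|K_\sigma|\ge|I|+|J|=d$. So all inequalities are equalities. First, $\mathrm{cr}(\sigma)=0$. Second, $\operatorname{codim}O=\operatorname{codim}Q$, and $\overline O$ is irreducible because $\Gamma$ is connected, so $Q=\overline O$. Third, $\#K_{>c}+\#(K_\sigma)_{>c}=\#I_{>c}+\#J_{>c}$ for all $c$, i.e. $K\uplus K_\sigma=I\uplus J$. Hence $K\cap K_\sigma=S$ and $K\triangle K_\sigma=R$. The sets of right and left ends of $\sigma$ are $K\setminus K_\sigma$ and $K_\sigma\setminus K$. So $\sigma$ is a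 noncrossing matching of $R$ and $K=S\cup\{\text{right ends}\}$, i.e. $Q=Z_D$ with $D=\sigma$. $\square$

## 8. Each piece occurs with multiplicity $0$ or $1$

**Proposition 6.** The multiplicity of $Z_D$ in $C_{IJ}$ is $1$ if $D$ is compatible with $(I,J)$, and $0$ otherwise.

The plan is to cut $\mathcal X$ by a slice transversal to $O_D$ at $P_D$. The cut is a curve germ, the multiplicity is the degree of $s$ on it, and a torus action lets us write down all its points. In the toy case the slice is $\Phi=1$, and $\mathcal X_{IJ}$, $\mathcal X_{JI}$ cut it in the curves $x=0$ and $x=-s$, each of degree $1$ over $s$. In general every arc will have to choose between $0$ and $-s$.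

Write $K=K_D$, $P=P_D$, let $(i_a,j_a)$ be the arcs, and let
$$\Sigma=\bigl\{(A,\Phi,s):A\in\mathfrak n_K,\ \Phi\in\varphi_D+\langle E_{ij}\in\mathfrak n_K:(i,j)\notin c(D)\rangle\bigr\}$$
in the chart of $K$. By Lemma 3(b), $T_P\Sigma\oplus T_PO_D=T_P\mathcal M$.

**Step 1: local product structure.** We show that near $P$ the pair $(\mathcal X,s)$ is a ball times a slice. For $\xi,\eta\in\mathfrak b$ the chart carries the polynomial vector fields
$$\delta_\xi:\ \dot A=\Theta_\xi(A),\ \ \dot\Phi=\tfrac1s\bigl(\Theta_\xi(A+s\Phi)-\Theta_\xi(A)\bigr),\ \ \dot s=0;\qquad\tau_\eta:\ \dot A=0,\ \ \dot\Phi=\Theta_\eta(A+s\Phi),\ \ \dot s=0.$$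
For fixed $s\ne0$, in the coordinates $A$ and $A'=A+s\Phi$ of $X\times X$, they are the infinitesimal actions of $(\xi,\xi)$ and $(0,s\eta)$ in $\mathfrak b\oplus\mathfrak b$. So the local flows of their constant-coefficient combinations come from $B\times B$ and preserve $\mathcal X\cap\{s\ne0\}$, which for each $s$ is $X_I\times X_J$. By continuity they preserve its closure $\mathcal X$, and so do the inverse flows. At $s=0$ the fields give the infinitesimal action of $\Gamma$ computed in Step (b) of Lemma 3.

Let $n=\dim O_D$ and choose such fields $\zeta_1,\dots,\zeta_n$ whose values at $P$ form a basis of $T_PO_D$. Then $\Psi(t,z)=\exp(\sum t_a\zeta_a)z$ is a local biholomorphism $(\mathbb C^n\times\Sigma,(0,P))\to(\mathcal M,P)$ with $s(\Psi(t,z))=s(z)$, and $\Psi(t,z)\in\mathcal X$ iff $z\in\mathcal X$. So $\Psi^{-1}(\mathcal X)=\mathrm{ball}\times Y$ with $Y=(\mathcal X\cap\Sigma)_{\rm red}$. Since $\mathcal X$ is reduced also as an analytic space, this is an isomorphism of reduced analytic spaces.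

**Step 2: the multiplicity is a length.** If $P\notin\mathcal X$, then $Z_D\not\subset\mathcal X_0$ and the multiplicity is $0$. Suppose $P\in\mathcal X$. The variety $\mathcal X$ is irreducible of dimension $n+1$, so its analytic germ at $P$ is pure of dimension $n+1$ and $Y$ is a reduced pure one-dimensional germ. The function $s$ is a nonzerodivisor in the algebraic local ring of the variety $\mathcal X$ at $P$, hence in the analytic local ring, which is flat over it, hence in the subring $\mathcal O_{Y,P}\subset\mathcal O_{\mathrm{ball}\times Y}$. Let $\ell\ge1$ be the length of $\mathcal O_{Y,P}/(s)$.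

We claim that the multiplicity of $Z_D$ is $\ell$. Near $P$ the analytic space $\mathcal X_0$ is $\mathrm{ball}\times\operatorname{Spec}(\mathcal O_{Y,P}/(s))$, with underlying set $\Psi(\mathrm{ball}\times\{P\})$. At $s=0$ the flows come from $\Gamma$, so this is an $n$-dimensional submanifold contained in $O_D$, hence a neighborhood of $P$ in $O_D$. So $Z_D$ is the only component of $\mathcal X_0$ through $P$, and it is smooth at $P$. Let $e$ be the Hilbert–Samuel multiplicity of the local ring of $\mathcal X_0$ at $P$. It is the same for the algebraic and the analytic local ring, since their completions agree. Use the additivity formula $e(\mathcal O)=\sum_{\mathfrak q}\mathrm{length}(\mathcal O_{\mathfrak q})\,e(\mathcal O/\mathfrak q)$ over primes $\mathfrak q$ of maximal dimension. The algebraic ring has one such prime, with regular quotient, so $e=(\text{multiplicity of }Z_D)\cdot1$. The analytic ring is a convergent power series ring in $n$ variables over an Artinian ring of length $\ell$, so $e=\ell\cdot1$.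

**Step 3: the length is a number of points.** Now we make $\ell$ countable. For a small ball around $P$ and a small disc, $s:Y\to\text{disc}$ is finite, and flat because $s$ is a nonzerodivisor, so it has degree $\ell$. On the normalization of each branch of $Y$ it has the form $u\mapsto u^{e'}$, and different branches are disjoint away from $P$. The sum of the exponents $e'$ is the generic degree $\ell$. So for small $\varepsilon\ne0$ the fibre of $Y$ over $s=\varepsilon$ near $P$ consists of exactly $\ell$ distinct points.

**Step 4: a torus pins the points down.** We show that a fibre point has one free parameter per arc. Let $H=\{t\in T:t_{i_a}=t_{j_a}\ \forall a\}$, a torus. It fixes $P$ and $s$, preserves $\Sigma$ and $\mathcal X$, and acts linearly on $\Sigma$ with origin $P$. Use a ball in $\Sigma$ invariant under the compact torus of $H$. This connected group acts on the finite fibres of Step 3, so it fixes all their points, and then so does $H$. The weight $t_i/t_j$ of $E_{ij}\in\mathfrak n_K$ is trivial on $H$ only if $(i,j)$ is an arc of $D$, and arcs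 lie in $c(D)$. So a fibre point has $\Phi=\varphi_D$, $A=\sum_ax_aE_{i_aj_a}$, $s=\varepsilon$, i.e.
$$V=\langle e_r\rangle_{r\in S}\oplus\bigoplus_a\langle e_{j_a}+x_ae_{i_a}\rangle,\qquad V'=\langle e_r\rangle_{r\in S}\oplus\bigoplus_a\langle e_{j_a}+(x_a+\varepsilon)e_{i_a}\rangle .$$

**Step 5: counting.** It remains to decide which of these lie in $\mathcal X$. For a set $U$ of arcs put $K_U=S\cup\{i_a:a\in U\}\cup\{j_a:a\notin U\}$. The displayed spanning vectors have disjoint supports, so a combination lies in $F_{>c}$ iff every vector used does; and for $i<j$, $x\neq0$, $e_j+xe_i\in F_{>c}$ iff $i>c$. Hence $V\in C_{K_U}$ and $V'\in C_{K_{U'}}$ with $U=\{a:x_a\ne0\}$, $U'=\{a:x_a\ne-\varepsilon\}$. As $\varepsilon\ne0$, every arc lies in $U\cup U'$. The point lies in $\mathcal X$ iff $(V,V')\in X_I\times X_J$, i.e. $K_U\ge I$ and $K_{U'}\ge J$. This implies $|K_U|+|K_{U'}|\ge|I|+|J|=|K_D|+|L_D|$, i.e.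
$$\sum_{a\in U}(j_a-i_a)+\sum_{a\in U'}(j_a-i_a)\le\sum_a(j_a-i_a).$$
Since $U\cup U'$ is everything and all $j_a-i_a>0$, $U'$ is the complement of $U$ and equality holds. So $|K_U|=|I|$ and $|K_{U'}|=|J|$, and therefore $K_U=I$, $K_{U'}=J$. Then each arc has exactly one end in $I$ and the other in $J$: $D$ is compatible with $(I,J)$. Moreover $U=\{a:i_a\in I\}$, with $x_a=-\varepsilon$ for $a\in U$ and $x_a=0$ for $a\notin U$.

If $D$ is not compatible, there is no fibre point. Since $P\in\mathcal X$ would give $\ell\ge1$ of them, $P\notin\mathcal X$ and the multiplicity is $0$. If $D$ is compatible, exactly one point is possible. For $U=\{a:i_a\in I\}$ and $U'=U^c$ we have $K_U=I$ and $K_{U'}=J$, so this point does lie in $\mathcal X\cap\Sigma$, and it tends to $P$ as $\varepsilon\to0$. Hence $P\in\mathcal X$, $\ell=1$, and the multiplicity is $1$. $\square$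

*Example.* Let $R=\{1,2,3,4\}$, $S=\emptyset$. For $D_1=\{(1,2),(3,4)\}$ the sets $K_U$ are $\{2,4\},\{1,4\},\{2,3\},\{1,3\}$. For $D_2=\{(1,4),(2,3)\}$ they are $\{3,4\},\{1,3\},\{2,4\},\{1,2\}$. The set $\{1,4\}$ occurs only for $D_1$, as the example in Section 3 requires.

By (6), Lemma 5 and Proposition 6,
$$[X_I]\,[X_J]=\sum_{D\text{ compatible with }(I,J)}[Z_D]\quad\text{in }A_T^*(X).\tag{9}$$

## 9. Positivity of $[Z_D]$ by cutting down $\mathfrak g/\mathfrak b$

**Proposition 7.** $[Z_D]=\sum_Kc_K[X_K]$, where the $c_K$ are nonnegative integer combinations of squarefree monomials in the $y_j-y_i$ $(i<j)$. Moreover some $c_K$ is positive when $y_1<y_2<\cdots$; in particular $[Z_D]\ne0$.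

**Step 1: from $TX$ to a trivial bundle.** We replace $\mathcal T$ by a product $X\times W_0$ whose fibre weights are all positive roots. The map $\beta:X\times\mathfrak g\to\mathcal T$, $(V,\eta)\mapsto(V,\eta_V)$, is a surjective $B$-equivariant map of vector bundles. Since $Z_D$ is $\Gamma$-stable, $\beta^{-1}(Z_D)$ is closed, irreducible, $B$-stable and invariant under translation by $\mathfrak b$. Hence $\beta^{-1}(Z_D)=\mathrm{pr}^{-1}(\hat Z)$, where $\mathrm{pr}:X\times\mathfrak g\to X\times\mathfrak g/\mathfrak b$ and $\hat Z$ is closed, irreducible and $B$-stable. Both maps are smooth bundle maps over $X$, so $[Z_D]=[\hat Z]$ in $A_T^*(X)$.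

**Step 2: a $B$-stable flag in $W_0=\mathfrak g/\mathfrak b$.** We need to remove one weight at a time. $W_0$ has basis $E_{ij}$, $i<j$, of weights $y_j-y_i$. For $p>q$ we have $[E_{pq},E_{ij}]=\delta_{qi}E_{pj}-\delta_{jp}E_{iq}$. The first term occurs with $p>q=i$, the second with $q<p=j$, so both have smaller difference of indices. Thus, modulo terms with smaller $j-i$, $B$ acts on $E_{ij}$ by its $T$-weight. Removing the basis vectors in order of decreasing $j-i$ gives $B$-submodules $W_0\supset W_1\supset\dots\supset W_{n'}=0$ with $W_{l-1}/W_l$ one-dimensional of weight $\chi_l$; the $\chi_l$ are the $y_j-y_i$ $(i<j)$, each occurring once.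

**Step 3: cutting.** This step expresses a class in $X\times W_{l-1}$ by classes in $X\times W_l$. Let $Q\subset X\times W_{l-1}$ be closed, irreducible and $B$-stable, and let $w:W_{l-1}\to W_{l-1}/W_l$ be the quotient map, a $B$-semi-invariant function. Identify all Chow rings with $A_T^*(X)$; then the pullback from $X\times W_{l-1}$ to $X\times W_l$ is the identity. By the third fact listed in Section 5 there are two cases.

- If $w|_Q=0$, then $[Q]_{X\times W_{l-1}}=\chi_l\,[Q]_{X\times W_l}$.
- Otherwise $[Q]_{X\times W_{l-1}}=[\operatorname{div}(w|_Q)]_{X\times W_l}$, an effective cycle whose components are $B$-stable because $B$ is connected.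

Start with $\hat Z$ and iterate down to $W_{n'}=0$. Each $\chi_l$ is used at most once along the way, so $[\hat Z]$ becomes a nonnegative integer combination of (squarefree monomials in the $\chi_l$)$\cdot[Q']$ with $Q'\subset X$ closed, irreducible and $B$-stable, i.e. $Q'=X_K$ for some $K$.

**Step 4: nothing is lost.** We check that the final sum is not empty. The orbit $O_D$ is stable under scaling of $\varphi$: at $P_D$ the scaling is realized by elements $t\in T$ with all $t_{i_a}/t_{j_a}$ equal to a given constant, and fibre scaling commutes with $B$ and normalizes the translations. So $Z_D$ and $\hat Z$ are conical, and so are all subvarieties occurring in Step 3, since the connected group $\mathbb C^*$ preserves each component of a conical divisor. A closed nonempty conical subvariety meets the zero section. There $w=0$, so no divisor $\operatorname{div}(w|_Q)$ is empty. Hence the final expression has at least one term, and when $y_1<y_2<\cdots$ every monomial occurring is positive. $\square$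

*Example.* Let $k=1$, $I=J=\{2\}$, so $R=\emptyset$, $S=\{2\}$, $d=2$, $N=3$; the only matching is empty. Here $Z_\emptyset$ is the set of $(V,\varphi)$ with $V\subset F_{>1}$ and $\varphi(V)\subset F_{>1}/V$. With $V=\langle v_2e_2+v_3e_3\rangle$, $\hat Z$ is given by $\eta_{12}v_2+\eta_{13}v_3=0$. Cut first by $\eta_{13}$: the divisor is $\eta_{12}v_2=0$, with the two components $V=\langle e_3\rangle$ and $\eta_{12}=0$, each with multiplicity $1$. The first is $X_{\{3\}}\times W_1$ and leads to $[X_{\{3\}}]$. The second lies in $\{\eta_{12}=0\}$, so the next cut gives the factor $y_2-y_1$ and leads to $(y_2-y_1)[X_{\{2\}}]$. In total $s_{(2)}+\alpha_1s_{(1)}$, which is $s_{(1)}^2$ as computed in Section 1.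

## 10. Proof of Theorem A

Let $z_D$ be the unique homogeneous polynomial of degree $d$ with $\pi(z_D)=[Z_D]$, as in Section 5. By the discussion after Lemma 2, the coefficients of $z_D$ in the basis $s_\nu$ are the coefficients of $[Z_D]$ in the basis $[X_K]$. So part (1) and $z_D\neq0$ are Proposition 7.

For part (2), let $(I,J)$ have type $(R,S)$. By Lemma 2, $\pi(s_Is_J)=[X_I][X_J]$. By (9) this equals $\sum\pi(z_D)$ over the $D$ compatible with $(I,J)$. Both $s_Is_J$ and $\sum z_D$ are homogeneous of degree $d$, and $\pi$ is injective on such polynomials. Hence $s_Is_J=\sum_{D\text{ compatible with }(I,J)}z_D$. With Section 4 this also completes the proofs of Theorems B and C. $\blacksquare$
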